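\title{Two countable Fr\'echet groups whose product is not M-separable}

\begin{abstract}
We prove that Martin's Axiom together with $\mathfrak c>\omega_2$ implies that there are two countable Fr\'echet spaces, in fact countable Boolean topological groups, whose product is not M-separable. The same conclusion holds under the Continuum Hypothesis, so $\mathfrak c=\omega_2$ is the only value of the continuum for which Martin's Axiom leaves the existence of such a pair undecided. The convergent sequences of one factor are generated by an increasing chain of length $\omega_2$. Any $\aleph_1$ members of the chain are bounded by a single member, and this makes the posets that fill the relevant gaps ccc.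
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are regular and Hausdorff. A space is \emph{Fr\'echet} (or Fr\'echet--Urysohn) if, whenever a point $x$ is in the closure of a set $M$, some $\omega$-sequence of points of $M$ converges to $x$. A space $X$ is \emph{M-separable} (or selectively separable) if for every sequence $\langle E_n:n\in\omega\rangle$ of dense subsets of $X$ there are finite sets $C_n\subseteq E_n$ such that $\bigcup_nC_n$ is dense in $X$. We write $[Z]^{<\omega}$ for the set of finite subsets of $Z$, MA for Martin's Axiom, CH for the Continuum Hypothesis and $\mathfrak c$ for the cardinality of the continuum. ``Almost all'' means ``all but finitely many''.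

Taking $E_n=X$ for all $n$ shows that an M-separable space is separable. The definition asks for more: a dense set must be assembled from finite pieces of dense sets that are prescribed in advance. The simplest case is that of a space with a countable \emph{$\pi$-base} $\{U_n:n\in\omega\}$, that is, a family of nonempty open sets such that every nonempty open set contains one of them. Choosing one point in each $E_n\cap U_n$ gives a dense selection. Products of $\pi$-base sets form a $\pi$-base of the product, so the product of two such spaces is again M-separable. For a countable space the argument reaches further. Let $\mathfrak b$ be the least size of a family in $\omega^\omega$ for which no $h\in\omega^\omega$ satisfies $f(n)\le h(n)$ for almost all $n$ for every $f$ in the family. Suppose that $X$ is countable and has a $\pi$-base $\mathcal U$ of size less than $\mathfrak b$. List each $E_n$ as $\{e_{n,i}:i\in\omega\}$, let $f_U(n)$ be the least $i$ with $e_{n,i}\in U$, and let $h$ bound all $f_U$ at almost all $n$. Then the sets $C_n=\{e_{n,i}:i\le h(n)\}$ have dense union. Under MA we have $\mathfrak b=\mathfrak c$ (Lemma~\ref{lem:small}),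 so a countable space that is not M-separable has no $\pi$-base of size less than $\mathfrak c$.

The Fr\'echet property is another route to M-separability, and its behavior under products depends on set theory. We quote the known background without proof.
\begin{itemize}
\item[(B1)] Every separable Fr\'echet space is M-separable.
\item[(B2)] There is a model of $\mathrm{MA}+\mathfrak c=\omega_2$ in which there are two countable Fr\'echet spaces whose product is not M-separable.
\item[(B3)] A certain version of OCA implies that the product of any two countable Fr\'echet spaces is M-separable. This version of OCA implies $\mathfrak b=\omega_2$, and hence $\mathfrak c=\omega_2$ in the presence of MA. It is consistent with MA.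
\item[(B4)] $\mathrm{MA}+\neg\mathrm{CH}$ implies that there are three countable Fr\'echet spaces whose product is not M-separable.
\end{itemize}
By (B1), a pair as in (B2) is a strong failure of the Fr\'echet property in a product. By (B4), three factors suffice under $\mathrm{MA}+\neg\mathrm{CH}$, while for two factors the axiom in (B3) is available only when $\mathfrak c=\omega_2$. This leads to the question posed in \cite{Dow}:
\begin{quote}
\emph{Does $\mathrm{MA}+\mathfrak c>\omega_2$ imply that there are two countable Fr\'echet spaces whose product is not M-separable?}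
\end{quote}
One might guess that it does not. The natural construction under MA is a recursion of length $\mathfrak c$. Its critical step is not justified by MA once $\aleph_1$ stages have passed (see the end of Section~\ref{sec:CH}), by (B3) no construction succeeds from $\mathrm{MA}+\mathfrak c=\omega_2$ alone, and a larger continuum seems only to lengthen the recursion. Yet the answer is yes, because a larger continuum also leaves room below $\mathfrak c$ for a chain of length $\omega_2$ to which MA applies. A group is \emph{Boolean} if $x+x=0$ for all $x$; all groups constructed below are Boolean.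

\begin{theorem}\label{thm:A}
Assume MA and $\mathfrak c>\omega_2$. There are countable Hausdorff zero-dimensional (hence regular) Fr\'echet topological groups $G,H$ and dense sets $E_n\subseteq G\times H$ $(n\in\omega)$ such that for every selection $C_n\in[E_n]^{<\omega}$ the set $\bigcup_nC_n$ is closed and discrete in $G\times H$. In particular, $G\times H$ is not M-separable.
\end{theorem}

The notion of precaliber $\aleph_1$ in the next statement is recalled in Section~\ref{sec:MA}.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item In Theorem~\ref{thm:A}, MA may be weakened to the following statement.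
\begin{itemize}
\item[(PC)] For every poset with precaliber $\aleph_1$ and every family of fewer than $\mathfrak c$ dense sets there is a filter meeting all of them.
\end{itemize}
\item The conclusion of Theorem~\ref{thm:A} also holds under CH. Hence it follows from $\mathrm{MA}+\mathfrak c\ne\omega_2$. By (B2) and (B3), for $\mathfrak c=\omega_2$ MA does not decide whether there are two countable Fr\'echet spaces whose product is not M-separable. So $\mathfrak c=\omega_2$ is the only value of $\mathfrak c$ for which MA leaves this undecided.
\item In all these cases there is a single countable regular Fr\'echet space $X$ such that $X^2$ is not M-separable.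
\end{enumerate}
\end{theorem}

Section~\ref{sec:groups} reduces the problem to finding two filters on a countable set. Section~\ref{sec:CH} builds them under CH, where every step is a countable diagonalization, and isolates the step that does not generalize: separating two families of sets. Section~\ref{sec:MA} proves that an $\omega_2$-chain can always be separated, which is the main idea in its simplest form. Sections~\ref{sec:F} and~\ref{sec:Fprime} construct the two filters from (PC) and $\mathfrak c>\omega_2$, and Section~\ref{sec:end} collects the results. The background facts are used only in the independence statement of Theorem~\ref{thm:B}(2).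

\section{From filters to groups}\label{sec:groups}

A filter on a countable set $Q$ gives a space $Q\cup\{\infty\}$ with one nonisolated point, but such a space is of no use here: the isolated points form a countable $\pi$-base. We therefore spread the filter over a group. Homogeneity then reduces the Fr\'echet property to one point, and there are no isolated points.

Let $Q=\omega\times\omega\times\omega$. Its $n$th \emph{column} is $Q_n=\{n\}\times\omega\times\omega$. Put $Q_{\ge k}=\bigcup_{n\ge k}Q_n$ and $Q_{<k}=Q\setminus Q_{\ge k}$, and for $Z\subseteq Q$ put $Z_{\ge k}=Z\cap Q_{\ge k}$ and $Z_{<k}=Z\cap Q_{<k}$. The sets $Z_{\ge k}$ are the \emph{tails} of $Z$. A set $Z\subseteq Q$ is \emph{thin} if it meets every column in a finite set. For $h\in\omega^\omega$ the set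
\[
L(h)=\{(n,i,j)\in Q:\ i\le h(n),\ j\le h(n)\}
\]
is thin, and every thin set $K$ is contained in some $L(h)$: let $h(n)$ bound the coordinates of the points of $K\cap Q_n$. We write $Y\subseteq^*Z$ if $Y\setminus Z$ is finite, and call $Y,Z$ \emph{almost disjoint} if $Y\cap Z$ is finite.

A \emph{filter} on $Q$ is a nonempty family of subsets of $Q$ closed under supersets and finite intersections. It is \emph{admissible} if it contains every $Q_{\ge k}$. Let $\mathcal B$ be a family of subsets of $Q$. A family $\mathcal A\subseteq[Q]^{<\omega}\setminus\{\emptyset\}$ is \emph{$\mathcal B$-positive} if every $B\in\mathcal B$ contains a member of $\mathcal A$ as a subset. A sequence $(a_i)_{i\in\omega}$ in $[Q]^{<\omega}$ is \emph{$\mathcal B$-convergent} if for every $B\in\mathcal B$ we have $a_i\subseteq B$ for almost all $i$.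

\begin{definition}
An admissible filter $\mathcal F$ is \emph{(FU)} if every $\mathcal F$-positive family $\mathcal A$ contains the terms of an $\mathcal F$-convergent sequence.
\end{definition}

The set $[Q]^{<\omega}$ is a countable Boolean group under symmetric difference $\triangle$, with identity $\emptyset$. For $A\subseteq Q$ the set $[A]^{<\omega}$ is a subgroup, and its coset through $c$ is
\[
V(c,A)=\{a\in[Q]^{<\omega}:\ a\triangle c\subseteq A\},
\]
the set of finite sets that agree with $c$ outside $A$. For an admissible filter $\mathcal F$, let $G_{\mathcal F}$ be $[Q]^{<\omega}$ with the topology generated by the sets $V(c,A)$ with $c\in[Q]^{<\omega}$ and $A\in\mathcal F$.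

\begin{lemma}\label{lem:group}
If $\mathcal F$ is admissible, then $G_{\mathcal F}$ is a countable Hausdorff zero-dimensional topological group in which the sets $V(c,A)$, $A\in\mathcal F$, form a neighborhood base at $c$. If $\mathcal F$ is (FU), then $G_{\mathcal F}$ is Fr\'echet.
\end{lemma}

\begin{proof}
If $a\in V(c,A)\cap V(d,B)$, then $V(c,A)=V(a,A)$ and $V(d,B)=V(a,B)$, because these are cosets, and $V(a,A)\cap V(a,B)=V(a,A\cap B)$. This gives the neighborhood bases. The group operation is continuous because $a'\in V(a,A)$ and $b'\in V(b,A)$ imply $a'\triangle b'\in V(a\triangle b,A)$, and inversion is the identity map. The complement of a coset is a union of cosets, so the basic sets are clopen. If $a\ne b$ and $a\triangle b\subseteq Q_{<k}$, then $V(a,Q_{\ge k})$ and $V(b,Q_{\ge k})$ are distinct cosets, hence disjoint.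

Let $\mathcal F$ be (FU) and let $x$ be in the closure of $M$. Translations are homeomorphisms, so we may assume $x=\emptyset$, and we may assume $\emptyset\notin M$, since otherwise a constant sequence works. Every $V(\emptyset,A)=[A]^{<\omega}$ with $A\in\mathcal F$ meets $M$, so $M$ is $\mathcal F$-positive. An $\mathcal F$-convergent sequence in $M$ is a sequence that converges to $\emptyset$.
\end{proof}

The next lemma lets us forget a convergent sequence and keep only its union.

\begin{lemma}\label{lem:union}
Let $(a_i)$ be a sequence in $[Q]^{<\omega}$ such that for every $k$ we have $a_i\subseteq Q_{\ge k}$ for almost all $i$, and let $T=\bigcup_ia_i$. Then $T$ is thin, and for every $B\subseteq Q$ we have $T\subseteq^*B$ if and only if $a_i\subseteq B$ for almost all $i$.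
\end{lemma}

\begin{proof}
For each $k$, only finitely many $a_i$ meet $Q_{<k}$, so $T_{<k}$ is finite. If $a_i\subseteq B$ for $i\ge i_0$, then $T\setminus B\subseteq\bigcup_{i<i_0}a_i$ is finite. If $T\setminus B$ is finite, then $T\setminus B\subseteq Q_{<k}$ for some $k$, and $a_i\subseteq T_{\ge k}\subseteq B$ for almost all $i$.
\end{proof}

Now consider two admissible filters $\mathcal F,\mathcal F'$. We want dense subsets $E_n$ of $G_{\mathcal F}\times G_{\mathcal F'}$ from which no finite selection is dense. We let a pair $(a,b)$ belong to $E_n$ if $a$ and $b$ share a point in a column with index at least $n$. Finite selections then produce only a thin set of shared points. The first condition below makes $E_n$ dense, and the second removes any thin set of shared points with one neighborhood.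
\begin{itemize}
\item[(D)] For all $A\in\mathcal F$ and $B\in\mathcal F'$, the set $A\cap B\cap Q_m$ is infinite for almost all $m$.
\item[(S)] For every $h\in\omega^\omega$ there are $A\in\mathcal F$ and $B\in\mathcal F'$ with $A\cap B\cap L(h)=\emptyset$.
\end{itemize}

\begin{proposition}\label{prop:criterion}
Let $\mathcal F,\mathcal F'$ be (FU) filters satisfying (D) and (S). Then $G=G_{\mathcal F}$ and $H=G_{\mathcal F'}$ satisfy the conclusion of Theorem~\ref{thm:A}.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:group}, $G$ and $H$ are groups of the required kind; this is the only use of (FU). Let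
\[
E_n=\{(a,b)\in G\times H:\ a\cap b\cap Q_{\ge n}\ne\emptyset\}.
\]
To see that $E_n$ is dense, take a basic open set $V(a,A)\times V(b,B)$ with $A\in\mathcal F$ and $B\in\mathcal F'$. By (D) there are $m\ge n$ and a point $q\in(A\cap B\cap Q_m)\setminus(a\cup b)$. Then $(a\cup\{q\},b\cup\{q\})$ lies in $E_n$ and in $V(a,A)\times V(b,B)$.

Let $C_n\in[E_n]^{<\omega}$ and $C=\bigcup_nC_n$. For each $n$ and each $(a,b)\in C_n$ choose a point of $a\cap b\cap Q_{\ge n}$, and let $K_n\subseteq Q_{\ge n}$ be the finite set of points chosen for $n$. The set $K=\bigcup_nK_n$ is thin because $K\cap Q_m\subseteq\bigcup_{n\le m}K_n$. Fix $h$ with $K\subseteq L(h)$ and take $A,B$ as in (S).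

Let $(c,d)\in G\times H$ and choose $n_0$ with $c\cup d\subseteq Q_{<n_0}$. We claim that $V(c,A)\times V(d,B)$ is disjoint from $C_n$ for $n\ge n_0$. Suppose that $(a,b)$ lies in both, and let $q\in K_n$ be the point chosen for it. Since $q\in Q_{\ge n_0}$, we have $q\notin c\cup d$. So $q\in a\triangle c\subseteq A$ and $q\in b\triangle d\subseteq B$, and $q\in K\subseteq L(h)$. This contradicts $A\cap B\cap L(h)=\emptyset$.

Thus every point of $G\times H$ has a neighborhood that meets $C$ in a finite set. In a Hausdorff space finite sets are closed, so the neighborhood can be shrunk to meet $C$ in at most the point itself: $C$ is closed and discrete. By (D) every $A\in\mathcal F$ is infinite, so every nonempty open subset of $G\times H$ is infinite. Removing the finitely many points of $C$ from a neighborhood as above leaves a nonempty open set disjoint from $C$, so $C$ is not dense.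
\end{proof}

\begin{example}\label{ex:extremes}
Two extreme choices show that (FU) and (S) pull in opposite directions. Let $\mathcal F=\mathcal F'$ be generated by the sets $Q_{\ge k}$. If $\mathcal A$ is positive, any choice of $a_k\in\mathcal A$ with $a_k\subseteq Q_{\ge k}$ is a convergent sequence, so (FU) holds. Condition (D) holds, and (S) fails because $L(h)$ meets every column. Next let $\mathcal F=\mathcal F'$ consist of the sets that are cofinite in almost all columns. Then (D) holds, and (S) holds with $A=B=Q\setminus L(h)$. But (FU) fails: the family of all singletons is positive, the union $T$ of a convergent sequence of singletons is thin by Lemma~\ref{lem:union}, and $Q\setminus T\in\mathcal F$ contains no term of the sequence.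
\end{example}

So neither filter can discard all thin sets, and each $L(h)$ must be divided between the two filters. The division is constrained. Let $A,B$ witness (S) for $h$ and put $U=A\cap L(h)$. If $R$ is the union of an $\mathcal F$-convergent sequence and $T$ is the union of an $\mathcal F'$-convergent sequence, then $R\subseteq^*A$ and $T\subseteq^*B$, so
\[
R\cap L(h)\subseteq^*U\qquad\text{and}\qquad T\cap U\text{ is finite.}
\]
We say that a set $U$ \emph{separates} a family $\Sigma$ from a family $\Theta$ if $\sigma\subseteq^*U$ for $\sigma\in\Sigma$ and $\theta\cap U$ is finite for $\theta\in\Theta$. Condition (S) thus requires that, inside every $L(h)$, the convergent sequences of $\mathcal F$ be separated from those of $\mathcal F'$. Conversely, a separating set $U\subseteq L(h)$ suggests the witnesses $A=U\cup(Q\setminus L(h))$ and $B=Q\setminus U$, for which $A\cap B\cap L(h)=\emptyset$.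

Both constructions below run through all tasks of both kinds. There are $\mathfrak c$ functions in $\omega^\omega$ and, since $[Q]^{<\omega}$ is countable, $\mathfrak c$ families of finite sets. We fix enumerations
\[
\omega^\omega=\{h_\xi:\xi<\mathfrak c\},\qquad \mathcal P\big([Q]^{<\omega}\setminus\{\emptyset\}\big)=\{\mathcal A_\xi:\xi<\mathfrak c\}.
\]
When $U_\xi\subseteq L(h_\xi)$ has been chosen, we write $W_\xi=U_\xi\cup(Q\setminus L(h_\xi))$, so that $Q\setminus W_\xi=L(h_\xi)\setminus U_\xi$.

\section{The construction under CH}\label{sec:CH}

Under CH each stage of a recursion of length $\mathfrak c=\omega_1$ has only countably many predecessors, and two facts of ZFC suffice.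

\begin{lemma}\label{lem:countable}
\begin{enumerate}
\item Let $\sigma_n,\theta_n$ $(n\in\omega)$ be subsets of a set $L$ with $\sigma_n\cap\theta_m$ finite for all $n,m$. Then some $U\subseteq L$ separates $\{\sigma_n:n\in\omega\}$ from $\{\theta_n:n\in\omega\}$.
\item Let $\mathcal B$ be a countable nonempty family of subsets of $Q$ closed under finite intersections, and let $\mathcal A$ be $\mathcal B$-positive. Then $\mathcal A$ contains the terms of a $\mathcal B$-convergent sequence.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $U=\bigcup_n\big(\sigma_n\setminus\bigcup_{m\le n}\theta_m\big)$. Then $\sigma_n\setminus U\subseteq\bigcup_{m\le n}(\sigma_n\cap\theta_m)$ and $\theta_m\cap U\subseteq\bigcup_{n<m}(\sigma_n\cap\theta_m)$, and both sets are finite. (2) List $\mathcal B=\{B_i:i\in\omega\}$ and choose $a_i\in\mathcal A$ with $a_i\subseteq B_0\cap\dots\cap B_i$.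
\end{proof}

\begin{proposition}\label{prop:CH}
Under CH there are (FU) filters $\mathcal F,\mathcal F'$ satisfying (D) and (S).
\end{proposition}

\begin{proof}
By recursion on $\xi<\omega_1$ we choose $U_\xi\subseteq L(h_\xi)$ and thin sets $R_\xi,T_\xi$. The sets $R_\xi$ and $T_\xi$ will be unions of convergent sequences for $\mathcal F$ and $\mathcal F'$, and $U_\xi$ divides $L(h_\xi)$. We require that for all $\xi,\eta<\omega_1$
\begin{equation}\label{eq:CH}
R_\eta\cap T_\xi,\qquad R_\eta\setminus W_\xi,\qquad T_\eta\cap U_\xi\qquad\text{are finite.}
\end{equation}
At stage $\xi$ the sets with smaller index are given and satisfy \eqref{eq:CH}. We choose $U_\xi$, $R_\xi$, $T_\xi$ in this order, each so that \eqref{eq:CH} holds for it and every set chosen before it.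

\emph{The set $U_\xi$.} The families $\{R_\eta\cap L(h_\xi):\eta<\xi\}$ and $\{T_\eta\cap L(h_\xi):\eta<\xi\}$ are countable, and each member of the first is almost disjoint from each member of the second. Let $U_\xi\subseteq L(h_\xi)$ separate them, by Lemma~\ref{lem:countable}(1). Then $R_\eta\setminus W_\xi=(R_\eta\cap L(h_\xi))\setminus U_\xi$ and $T_\eta\cap U_\xi$ are finite for $\eta<\xi$.

\emph{The set $R_\xi$.} Let $\mathcal B^0_\xi$ be the countable family of finite intersections of the sets $Q_{\ge k}$ $(k\in\omega)$, $W_\eta$ $(\eta\le\xi)$ and $Q\setminus T_\eta$ $(\eta<\xi)$. If $\mathcal A_\xi$ is $\mathcal B^0_\xi$-positive, let $R_\xi$ be the union of a $\mathcal B^0_\xi$-convergent sequence in $\mathcal A_\xi$, which exists by Lemma~\ref{lem:countable}(2). Otherwise let $R_\xi=\emptyset$. By Lemma~\ref{lem:union}, $R_\xi$ is thin, $R_\xi\setminus W_\eta$ is finite for $\eta\le\xi$, and $R_\xi\cap T_\eta$ is finite for $\eta<\xi$.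

\emph{The set $T_\xi$.} Let $\mathcal B^1_\xi$ be the countable family of finite intersections of the sets $Q_{\ge k}$ $(k\in\omega)$, $Q\setminus U_\eta$ and $Q\setminus R_\eta$ $(\eta\le\xi)$. If $\mathcal A_\xi$ is $\mathcal B^1_\xi$-positive, let $T_\xi$ be the union of a $\mathcal B^1_\xi$-convergent sequence in $\mathcal A_\xi$, and otherwise let $T_\xi=\emptyset$. By Lemma~\ref{lem:union}, $T_\xi$ is thin, and $T_\xi\cap U_\eta$ and $T_\xi\cap R_\eta$ are finite for $\eta\le\xi$. This completes the recursion.

Let $\mathcal F$ be the filter generated by all sets $Q_{\ge k}$, $W_\eta$, $Q\setminus T_\eta$, and let $\mathcal F'$ be the filter generated by all sets $Q_{\ge k}$, $Q\setminus U_\eta$, $Q\setminus R_\eta$, where $k\in\omega$ and $\eta<\omega_1$.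

\emph{(FU).} Let $\mathcal A$ be $\mathcal F$-positive, say $\mathcal A=\mathcal A_\xi$. Since $\mathcal B^0_\xi\subseteq\mathcal F$, the family $\mathcal A_\xi$ is $\mathcal B^0_\xi$-positive, so $R_\xi$ is the union of a $\mathcal B^0_\xi$-convergent sequence $(a_i)$ in $\mathcal A$. By thinness and \eqref{eq:CH}, $R_\xi$ is almost contained in every generator of $\mathcal F$, including those chosen after stage $\xi$, and hence in every member of $\mathcal F$. By Lemma~\ref{lem:union}, $(a_i)$ is $\mathcal F$-convergent. For $\mathcal F'$ replace $R_\xi,\mathcal B^0_\xi$ by $T_\xi,\mathcal B^1_\xi$: by thinness and \eqref{eq:CH}, $T_\xi$ is almost contained in every $Q_{\ge k}$, $Q\setminus U_\eta$ and $Q\setminus R_\eta$.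

\emph{(D) and (S).} The complement of each generator of either filter is a set $Q_{<k}$ or a thin set. So for $A\in\mathcal F$ and $B\in\mathcal F'$ the set $A\cap B$ is cofinite in almost all columns, which gives (D). For $h=h_\xi$, condition (S) holds with $A=W_\xi$ and $B=Q\setminus U_\xi$.
\end{proof}

This proof used only that the columns are infinite; their two-dimensional shape is needed from Section~\ref{sec:F} on.

Suppose now that MA holds and CH fails, and try the same recursion with length $\mathfrak c$. The choice of $R_\xi$ and $T_\xi$ survives, by Lemma~\ref{lem:small}(2) below. The choice of $U_\xi$ does not: from stage $\omega_1$ on we would have to separate two uncountable families, and Lemma~\ref{lem:countable}(1) is false for families of size $\aleph_1$. Indeed, it is a textbook theorem of ZFC, not used in our proofs, that there is a \emph{Hausdorff gap}: two $\subseteq^*$-increasing sequences $\langle\sigma_\alpha:\alpha<\omega_1\rangle$ and $\langle\theta_\alpha:\alpha<\omega_1\rangle$ of subsets of $\omega$ with all $\sigma_\alpha\cap\theta_\beta$ finite that no set separates. We must therefore arrange in advance that the pairs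 of families met in the recursion can be separated.

\section{Separating a chain of length $\omega_2$}\label{sec:MA}

We recall the vocabulary of Martin's Axiom. Let $P$ be a poset; its elements are \emph{conditions}, and $q$ \emph{extends} $p$ if $q\le p$. A set $D\subseteq P$ is \emph{dense} if every condition has an extension in $D$. A \emph{filter} in $P$ is an upward closed set $\Gamma\subseteq P$ in which any two members have a common extension in $\Gamma$. A subset of $P$ is \emph{centered} if any finitely many of its members have a common extension in $P$. The poset $P$ is \emph{ccc} if every uncountable subset contains two distinct conditions with a common extension. It has \emph{precaliber $\aleph_1$} if for every sequence $\langle p_\nu:\nu<\omega_1\rangle$ of conditions there is an uncountable $\Lambda\subseteq\omega_1$ such that $\{p_\nu:\nu\in\Lambda\}$ is centered. It is \emph{$\sigma$-centered} if it is a union of countably many centered sets. A $\sigma$-centered poset has precaliber $\aleph_1$, since one of the centered sets contains $p_\nu$ for uncountably many $\nu$, and a poset with precaliber $\aleph_1$ is ccc. MA states that for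 every ccc poset and every family of fewer than $\mathfrak c$ dense sets there is a filter meeting all of them. So MA implies (PC), and we work with (PC) from now on.

A family $\mathcal B$ of sets is \emph{directed} if it is nonempty and the intersection of any two members contains a member.

\begin{lemma}\label{lem:small}
Assume (PC).
\begin{enumerate}
\item If $\mathcal H\subseteq\omega^\omega$ and $|\mathcal H|<\mathfrak c$, there is $g\in\omega^\omega$ such that every $f\in\mathcal H$ satisfies $f(n)<g(n)$ for almost all $n$. Thus $\mathfrak b=\mathfrak c$.
\item If $\mathcal B$ is a directed family of subsets of $Q$ with $|\mathcal B|<\mathfrak c$ and $\mathcal A$ is $\mathcal B$-positive, then $\mathcal A$ contains the terms of a $\mathcal B$-convergent sequence.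
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We use Hechler's poset for adding a dominating function. Conditions are pairs $(s,\Phi)$ with $s$ a finite sequence of natural numbers and $\Phi\in[\mathcal H]^{<\omega}$. Let $(s',\Phi')\le(s,\Phi)$ if $s'$ end-extends $s$, $\Phi'\supseteq\Phi$, and $s'(n)>f(n)$ whenever $|s|\le n<|s'|$ and $f\in\Phi$. Finitely many conditions $(s,\Phi_1),\dots,(s,\Phi_r)$ have the common extension $(s,\Phi_1\cup\dots\cup\Phi_r)$, and there are countably many $s$, so the poset is $\sigma$-centered. For $f\in\mathcal H$ and $m\in\omega$ the set of conditions with $f\in\Phi$ and $|s|\ge m$ is dense: add $f$ to $\Phi$ and append large enough values to $s$. Let $\Gamma$ be a filter meeting these fewer than $\mathfrak c$ sets. The first coordinates of members of $\Gamma$ are pairwise comparable and have unbounded length, so their union is a function $g\in\omega^\omega$. If $(s,\Phi)\in\Gamma$, $f\in\Phi$ and $n\ge|s|$, take $(s',\Phi')\in\Gamma$ below $(s,\Phi)$ with $|s'|>n$; then $g(n)=s'(n)>f(n)$. Hence $\mathfrak b\ge\mathfrak c$, and $\mathfrak b\le\mathfrak c$ because $\omega^\omega$ itself has no bound.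

(2) Conditions are pairs $(e,\Theta)$ with $e$ a finite sequence of members of $\mathcal A$ and $\Theta\in[\mathcal B]^{<\omega}$. Let $(e',\Theta')\le(e,\Theta)$ if $e'$ end-extends $e$, $\Theta'\supseteq\Theta$, and every new term of $e'$ is a subset of every member of $\Theta$. Conditions with the same $e$ have the union of their second coordinates as a common extension, and $\mathcal A$ is countable, so the poset is $\sigma$-centered. For $B\in\mathcal B$ and $m\in\omega$ the set of conditions with $B\in\Theta$ and $|e|\ge m$ is dense: given $(e,\Theta)$, directedness gives $B'\in\mathcal B$ inside $B\cap\bigcap\Theta$, positivity gives $a\in\mathcal A$ with $a\subseteq B'$, and we append $m$ copies of $a$ to $e$ and add $B$ to $\Theta$. A filter $\Gamma$ meeting these sets yields an infinite sequence $(a_i)$, the union of the first coordinates. If $(e,\Theta)\in\Gamma$, $B\in\Theta$ and $i\ge|e|$, then $a_i$ is a new term of an extension of $(e,\Theta)$ in $\Gamma$, so $a_i\subseteq B$.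
\end{proof}

The next lemma replaces Lemma~\ref{lem:countable}(1). There is an obvious poset of finite promises about a separating set, and the difficulty is to show that it is ccc. Two conditions are incompatible when a set promised to lie inside $U$ meets a set promised to lie outside. If one side is a chain of length $\omega_2$, then a single member $\sigma_\gamma$ of the chain already separates all sets mentioned in $\aleph_1$ given conditions, and conflicts are confined to a finite initial segment.

\begin{lemma}\label{lem:sep}
Assume (PC) and $\mathfrak c>\omega_2$. Let $L$ be a countably infinite set, let $\langle\sigma_\alpha:\alpha<\omega_2\rangle$ be subsets of $L$ with $\sigma_\alpha\subseteq^*\sigma_\beta$ for $\alpha\le\beta$, and let $\langle\theta_\eta:\eta\in I\rangle$ be subsets of $L$ with $|I|<\mathfrak c$ and all $\sigma_\alpha\cap\theta_\eta$ finite. Then some $U\subseteq L$ separates $\{\sigma_\alpha:\alpha<\omega_2\}$ from $\{\theta_\eta:\eta\in I\}$.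
\end{lemma}

\begin{proof}
We may assume $L=\omega$, and we identify $k\in\omega$ with $\{0,\dots,k-1\}$. For finite sets $N\subseteq\omega_2\times\omega$ and $M\subseteq I\times\omega$ put
\[
\sigma_N=\bigcup_{(\alpha,k)\in N}(\sigma_\alpha\setminus k),\qquad\theta_M=\bigcup_{(\eta,k)\in M}(\theta_\eta\setminus k).
\]
A pair $(\alpha,k)\in N$ is the promise $\sigma_\alpha\setminus k\subseteq U$, and $(\eta,k)\in M$ is the promise $(\theta_\eta\setminus k)\cap U=\emptyset$. Let $P$ be the set of pairs $(N,M)$ with $\sigma_N\cap\theta_M=\emptyset$, and let $(N',M')\le(N,M)$ if $N'\supseteq N$ and $M'\supseteq M$.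

\emph{Precaliber $\aleph_1$.} Let $(N_\nu,M_\nu)\in P$ for $\nu<\omega_1$. At most $\aleph_1$ ordinals occur in the sets $N_\nu$, so some $\gamma<\omega_2$ is above all of them. For each $\nu$ we have $\sigma_{N_\nu}\subseteq^*\sigma_\gamma$, and $\theta_{M_\nu}\cap\sigma_\gamma$ is finite. Choose $k_\nu$ with
\[
\sigma_{N_\nu}\setminus k_\nu\subseteq\sigma_\gamma,\qquad\theta_{M_\nu}\cap\sigma_\gamma\subseteq k_\nu.
\]
The triple $(k_\nu,\sigma_{N_\nu}\cap k_\nu,\theta_{M_\nu}\cap k_\nu)$ takes countably many values, so it is constant, equal to $(k,s,t)$, on an uncountable set $\Lambda$. Here $s\cap t=\emptyset$. Let $\mu,\nu\in\Lambda$ and suppose $x\in\sigma_{N_\nu}\cap\theta_{M_\mu}$. If $x<k$, then $x\in s\cap t$, which is impossible. If $x\ge k$, then $x\in\sigma_\gamma$, so $x\in\theta_{M_\mu}\cap\sigma_\gamma\subseteq k$, which is also impossible. Hence for finite $\Lambda_0\subseteq\Lambda$ the pair $\big(\bigcup_{\nu\in\Lambda_0}N_\nu,\bigcup_{\nu\in\Lambda_0}M_\nu\big)$ is a condition, and it extends each $(N_\nu,M_\nu)$ with $\nu\in\Lambda_0$.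

\emph{Dense sets.} Let $(N,M)\in P$. For $\alpha<\omega_2$ the set $\sigma_\alpha\cap\theta_M$ is finite, so $(N\cup\{(\alpha,k)\},M)\in P$ for large $k$. For $\eta\in I$ the set $\sigma_N\cap\theta_\eta$ is finite, so $(N,M\cup\{(\eta,k)\})\in P$ for large $k$. So the conditions that mention a given $\alpha$ in $N$, and those that mention a given $\eta$ in $M$, form dense sets. There are at most $\aleph_2+|I|<\mathfrak c$ of these. Let $\Gamma$ be a filter meeting them all and put $U=\bigcup_{(N,M)\in\Gamma}\sigma_N$.

For each $\alpha$ there are $k$ and $(N,M)\in\Gamma$ with $(\alpha,k)\in N$, so $\sigma_\alpha\setminus k\subseteq U$. For each $\eta$ there are $k$ and $(N,M)\in\Gamma$ with $(\eta,k)\in M$. Any $(N',M')\in\Gamma$ has a common extension $(N'',M'')$ with $(N,M)$, and $\sigma_{N'}\cap(\theta_\eta\setminus k)\subseteq\sigma_{N''}\cap\theta_{M''}=\emptyset$. So $\theta_\eta\cap U\subseteq k$.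
\end{proof}

\begin{remark}\label{rem:sep}
Both appearances of $\omega_2$ matter. For a chain of length $\omega_1$ the ordinal $\gamma$ need not exist, and a Hausdorff gap shows that the statement is then false. The inequality $\mathfrak c>\omega_2$ lets us meet $\aleph_2$ dense sets, and the statement is false under $\mathrm{MA}+\mathfrak c=\omega_2$. To see this, use Lemma~\ref{lem:small}(1) to choose $f_\alpha$ $(\alpha<\omega_2)$ exceeding $h_\alpha$ and each earlier $f_\beta$ at almost all $n$. On $L=\omega\times\omega$ let $\sigma_\alpha=\{(n,i):i<f_\alpha(n)\}$ and $\theta_n=\{n\}\times\omega$. If $U$ separated these families, there would be $g$ with $U\subseteq\{(n,i):i<g(n)\}$, and then $f_\alpha(n)\le g(n)$ for almost all $n$, for every $\alpha$. This fails for $\alpha$ with $h_\alpha=g$.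
\end{remark}

\section{The filter of an $\omega_2$-chain}\label{sec:F}

In this section and the next we assume (PC) and $\mathfrak c>\omega_2$. Lemma~\ref{lem:sep} suggests giving up the symmetry of Section~\ref{sec:CH}. Instead of building the sets $R_\eta$ along the recursion, we fix a chain $\langle S_\alpha:\alpha<\omega_2\rangle$ at the start and let $\mathcal F$ consist of all sets that contain a tail of every $S_\alpha$. The sets $S_\alpha$ cannot be thin: otherwise Lemma~\ref{lem:small}(1) would give one $L(h)$ containing a tail of every $S_\alpha$, so that $L(h)\in\mathcal F$ and (D) would fail. This is the reason for the third coordinate of $Q$.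

For $g\in\omega^\omega$ let
\[
S(g)=\{(n,i,j)\in Q:\ i<g(n)\}.
\]
By recursion choose $f_\alpha\in\omega^\omega$ $(\alpha<\omega_2)$ such that $\alpha<\beta$ implies $f_\alpha(n)<f_\beta(n)$ for almost all $n$; at stage $\beta$ there are at most $\aleph_1<\mathfrak c$ earlier functions, and Lemma~\ref{lem:small}(1) applies. Write $S_\alpha=S(f_\alpha)$. Then
\begin{equation}\label{eq:chain}
\text{for }\alpha\le\beta<\omega_2\text{ we have }(S_\alpha)_{\ge k}\subseteq S_\beta\text{ for almost all }k.
\end{equation}
Figure~\ref{fig:column} shows one column. Define
\[
\mathcal F=\{A\subseteq Q:\ \forall\alpha<\omega_2\ \exists k\ (S_\alpha)_{\ge k}\subseteq A\}.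
\]
This family is closed under supersets, under finite intersections (take the larger $k$), and contains every $Q_{\ge k}$. So it is an admissible filter.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!20] (0,0) rectangle (3,7.5);
\fill[gray!60] (3,0) rectangle (4,7.5);
\draw[dashed] (6,0) -- (6,7.5);
\draw[very thick] (0,0) rectangle (5,5);
\draw[->] (0,0) -- (9,0) node[right] {$i$};
\draw[->] (0,0) -- (0,8.2) node[above] {$j$};
\node at (1.5,6.3) {$S_\alpha$};
\node at (1.5,2.5) {$L(h)$};
\node[below] at (3.5,0) {$f_\alpha(n)$};
\node[below] at (6.5,0) {$f_{\alpha+1}(n)$};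
\end{tikzpicture}
\caption{One column $Q_n=\{n\}\times\omega\times\omega$, with the point $(n,i,j)$ drawn as a unit cell. The light band $i<f_\alpha(n)$ is the trace of $S_\alpha$, and the trace of $S_{\alpha+1}$ is everything to the left of the dashed line. The outlined square $i,j\le h(n)$ is the finite trace of $L(h)$. The dark strip $i=f_\alpha(n)$ is infinite, lies in $S_{\alpha+1}\setminus S_\alpha$, and meets $L(h)$ in a finite set.}
\label{fig:column}
\end{figure}

The price of fixing $\mathcal F$ in advance is that we can no longer add convergent sequences when they are needed, so (FU) has to be proved. It depends on the length of the chain.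

\begin{example}\label{ex:omega}
For a chain of length $\omega$ the filter need not be (FU). Let $f_m$ be the constant function $m$, let $S_m=S(f_m)$, and let $\mathcal F_\omega$ consist of the sets that contain a tail of every $S_m$. Let $\mathcal A$ consist of the sets $a_{n,n'}=\{(n,0,0),(n',n,0)\}$ with $n,n'\in\omega$. If $A\in\mathcal F_\omega$, then $(n,0,0)\in A$ for some $n$ because $A$ contains a tail of $S_1$, and then $(n',n,0)\in A$ for large $n'$ because $A$ contains a tail of $S_{n+1}$. So $\mathcal A$ is $\mathcal F_\omega$-positive. If $(a_{n_i,n'_i})_i$ were $\mathcal F_\omega$-convergent, then $n_i\to\infty$. The set $T=\{(n'_i,n_i,0):i\in\omega\}$ would meet each $S_m$ in a finite set, so $Q\setminus T\in\mathcal F_\omega$, but no term of the sequence is contained in $Q\setminus T$.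
\end{example}

\begin{proposition}\label{prop:F}
The filter $\mathcal F$ is (FU).
\end{proposition}

Fix $\mathcal A\subseteq[Q]^{<\omega}\setminus\{\emptyset\}$ and call $Z\subseteq Q$ \emph{free} if it contains no member of $\mathcal A$. The plan is a dichotomy. Either for some $\alpha$ no tail of $S_\alpha$ is free, and then a convergent sequence lies inside $S_\alpha$. Or every $S_\alpha$ has a free tail, and then we choose tails $(S_\alpha)_{\ge k_\alpha}$ for all $\alpha<\omega_2$ at once so that their union is free, which shows that $\mathcal A$ is not $\mathcal F$-positive. The natural conditions are finite unions of tails that are free. But a free set may be a dead end: in Example~\ref{ex:omega} each tail $(S_1)_{\ge k}$ with $k\geq1$ is free, and its union with any tail of $S_{k+1}$ is not. We therefore build extendability into the definition. Call $Z\subseteq Q$ \emph{good} if for every $\gamma<\omega_2$ there is $k$ such that $Z\cup(S_\gamma)_{\ge k}$ is free. Subsets of free sets are free, so good sets are free and subsets of good sets are good.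

\begin{lemma}\label{lem:good}
If $Z$ is good and $\alpha<\omega_2$, then $Z\cup(S_\alpha)_{\ge k}$ is good for almost all $k$.
\end{lemma}

\begin{proof}
Subsets of good sets are good, so it suffices to find one $k$. Suppose there is none. Then for each $k$ there is $\gamma_k<\omega_2$ such that $Z\cup(S_\alpha)_{\ge k}\cup(S_{\gamma_k})_{\ge l}$ is not free for any $l$. Choose $\gamma<\omega_2$ above $\alpha$ and all $\gamma_k$. Since $Z$ is good, $Z\cup(S_\gamma)_{\ge m}$ is free for almost all $m$. By \eqref{eq:chain} we can fix such an $m$ with $(S_\alpha)_{\ge m}\subseteq S_\gamma$, and then $l\ge m$ with $(S_{\gamma_m})_{\ge l}\subseteq S_\gamma$. Now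
\[
Z\cup(S_\alpha)_{\ge m}\cup(S_{\gamma_m})_{\ge l}\subseteq Z\cup(S_\gamma)_{\ge m},
\]
so the left side is free, contrary to the choice of $\gamma_m$.
\end{proof}

The proof used that countably many ordinals below $\omega_2$ are bounded. This is what fails in Example~\ref{ex:omega}. There $(S_m)_{\ge m}$ is free for each $m$, since $a_{n,n'}\subseteq(S_m)_{\ge m}$ would need both $n\ge m$ and $n<m$; so $\emptyset$ is good for that chain, while no tail of $S_1$ is.

\begin{proof}[Proof of Proposition~\ref{prop:F}]
Let $\mathcal A$ be $\mathcal F$-positive.

\emph{Case 1: for some $\alpha$, no tail of $S_\alpha$ is free.} Choose $a_k\in\mathcal A$ with $a_k\subseteq(S_\alpha)_{\ge k}$ for each $k$. If $A\in\mathcal F$ and $(S_\alpha)_{\ge m}\subseteq A$, then $a_k\subseteq A$ for $k\ge m$. So $(a_k)$ is $\mathcal F$-convergent.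

\emph{Case 2: every $S_\alpha$ has a free tail.} This says that $\emptyset$ is good. We derive a contradiction. For finite $N\subseteq\omega_2\times\omega$ put $Z_N=\bigcup_{(\alpha,k)\in N}(S_\alpha)_{\ge k}$. Let $P$ be the set of $N$ such that $Z_N$ is good, and let $N'\le N$ if $N'\supseteq N$. Then $\emptyset\in P$.

We show that $P$ has precaliber $\aleph_1$. Let $N_\nu\in P$ for $\nu<\omega_1$, and choose $\gamma<\omega_2$ above all ordinals that occur in the $N_\nu$. By Lemma~\ref{lem:good} and \eqref{eq:chain}, choose $k_\nu$ such that
\[
Z_{N_\nu}\cup(S_\gamma)_{\ge k_\nu}\text{ is good}\qquad\text{and}\qquad(Z_{N_\nu})_{\ge k_\nu}\subseteq S_\gamma.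
\]
We want to stabilize the part of $Z_{N_\nu}$ in the first $k_\nu$ columns. This part may be infinite, but the shape of the sets $S(g)$ leaves only countably many possibilities for it: $Z_{N_\nu}=S(g_\nu)$, where
\[
g_\nu(n)=\max\big(\{0\}\cup\{f_\alpha(n):(\alpha,k)\in N_\nu,\ k\le n\}\big),
\]
so $(Z_{N_\nu})_{<k_\nu}$ is determined by the finite sequence $(g_\nu(n))_{n<k_\nu}$. Hence there is an uncountable $\Lambda\subseteq\omega_1$ on which $k_\nu$ is a constant $k$ and $(Z_{N_\nu})_{<k}$ is constant. Let $\Lambda_0\subseteq\Lambda$ be finite and nonempty, let $\mu\in\Lambda_0$, and let $N=\bigcup_{\nu\in\Lambda_0}N_\nu$. Comparing the parts in $Q_{<k}$ and in $Q_{\ge k}$ separately gives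
\[
Z_N=\bigcup_{\nu\in\Lambda_0}Z_{N_\nu}\subseteq Z_{N_\mu}\cup(S_\gamma)_{\ge k}.
\]
The right side is good, so $N\in P$, and $N$ extends each $N_\nu$ with $\nu\in\Lambda_0$.

For $\alpha<\omega_2$ the set $\{N\in P:\exists k\ (\alpha,k)\in N\}$ is dense by Lemma~\ref{lem:good}. Since $\aleph_2<\mathfrak c$, (PC) gives a filter $\Gamma\subseteq P$ meeting all these sets. The set $A=\bigcup_{N\in\Gamma}Z_N$ contains a tail of every $S_\alpha$, so $A\in\mathcal F$. Let $a\subseteq A$ be finite. Each point of $a$ lies in some $Z_N$ with $N\in\Gamma$, and these finitely many $N$ have a common extension $N'\in\Gamma$. Then $a\subseteq Z_{N'}$, which is free, so $a\notin\mathcal A$. Thus $A$ is a free member of $\mathcal F$, and $\mathcal A$ is not $\mathcal F$-positive, a contradiction.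
\end{proof}

\section{The second filter}\label{sec:Fprime}

It remains to run the other half of the recursion of Section~\ref{sec:CH}, with the chain $\langle S_\alpha\rangle$ in place of the sets $R_\eta$. To apply Lemma~\ref{lem:sep} at every stage, each union $T_\eta$ of a convergent sequence must be almost disjoint from each $S_\alpha$. We secure this by putting $Q\setminus S_\alpha$ into $\mathcal F'$. The sets $Q\setminus S_\alpha$ are not cofinite in the columns where $f_\alpha$ is positive, so (D) needs a new argument; it will use that the chain has no last element.

\begin{lemma}\label{lem:recursion}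
There are sets $U_\xi\subseteq L(h_\xi)$ and thin sets $T_\xi\subseteq Q$ $(\xi<\mathfrak c)$ with the following properties for all $\xi,\eta<\mathfrak c$ and $\alpha<\omega_2$, where
\[
\mathcal B_\xi=\big\{Q_{\ge k}\setminus(S_\beta\cup U_{\eta_1}\cup\dots\cup U_{\eta_m}):\ k,m\in\omega,\ \beta<\omega_2,\ \eta_1,\dots,\eta_m\le\xi\big\}.
\]
\begin{itemize}
\item[(i)] $S_\alpha\setminus W_\xi$ is finite.
\item[(ii)] $T_\eta\cap U_\xi$ is finite.
\item[(iii)] $T_\eta\cap S_\alpha$ is finite.
\item[(iv)] If $\mathcal A_\xi$ is $\mathcal B_\xi$-positive, then $T_\xi$ is the union of a $\mathcal B_\xi$-convergent sequence in $\mathcal A_\xi$.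
\end{itemize}
Moreover, each family $\mathcal B_\xi$ is directed.
\end{lemma}

\begin{proof}
We use recursion on $\xi<\mathfrak c$. Suppose that $U_\eta,T_\eta$ are given for $\eta<\xi$ and satisfy (i)--(iv).

\emph{The set $U_\xi$.} Put $L=L(h_\xi)$, a countably infinite set, and let $\sigma_\alpha=S_\alpha\cap L$ for $\alpha<\omega_2$ and $\theta_\eta=T_\eta\cap L$ for $\eta<\xi$. If $\alpha\le\beta$ and $(S_\alpha)_{\ge k}\subseteq S_\beta$, then $\sigma_\alpha\setminus\sigma_\beta\subseteq L_{<k}$, which is finite because $L$ is thin. So the $\sigma_\alpha$ are $\subseteq^*$-increasing. By (iii), each $\sigma_\alpha\cap\theta_\eta$ is finite, and $|\xi|<\mathfrak c$. Lemma~\ref{lem:sep} gives $U_\xi\subseteq L$ such that $\sigma_\alpha\setminus U_\xi=S_\alpha\setminus W_\xi$ is finite for all $\alpha$ and $\theta_\eta\cap U_\xi=T_\eta\cap U_\xi$ is finite for $\eta<\xi$.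

\emph{The family $\mathcal B_\xi$.} It has size at most $\aleph_2+|\xi|<\mathfrak c$. Take two members $Q_{\ge k}\setminus(S_\beta\cup Y)$ and $Q_{\ge k'}\setminus(S_{\beta'}\cup Y')$, where $Y,Y'$ are finite unions of sets $U_\eta$ with $\eta\le\xi$ and $\beta\le\beta'$. By \eqref{eq:chain} there is $k''\ge k,k'$ with $(S_\beta)_{\ge k''}\subseteq S_{\beta'}$. Then $Q_{\ge k''}\setminus(S_{\beta'}\cup Y\cup Y')\in\mathcal B_\xi$ is contained in both. So $\mathcal B_\xi$ is directed.

\emph{The set $T_\xi$.} If $\mathcal A_\xi$ is not $\mathcal B_\xi$-positive, let $T_\xi=\emptyset$. Otherwise Lemma~\ref{lem:small}(2) gives a $\mathcal B_\xi$-convergent sequence $(a_i)$ in $\mathcal A_\xi$, and we let $T_\xi=\bigcup_ia_i$. Since $Q_{\ge k}\setminus S_0\in\mathcal B_\xi$ for every $k$, Lemma~\ref{lem:union} applies: $T_\xi$ is thin and almost contained in every member of $\mathcal B_\xi$. The members $Q\setminus(S_\alpha\cup U_\eta)$ show that $T_\xi\cap S_\alpha$ and $T_\xi\cap U_\eta$ are finite for $\alpha<\omega_2$ and $\eta\le\xi$.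

Thus (ii) for a pair $T_\eta,U_\xi$ is secured when $U_\xi$ is chosen if $\eta<\xi$, and when $T_\eta$ is chosen if $\eta\ge\xi$.
\end{proof}

The family $\mathcal B=\bigcup_{\xi<\mathfrak c}\mathcal B_\xi$ is an increasing union of directed families, hence directed. Let $\mathcal F'$ be the filter of all supersets of members of $\mathcal B$. It is admissible because $Q_{\ge k}\supseteq Q_{\ge k}\setminus S_0$.

\begin{proposition}\label{prop:Fprime}
The filter $\mathcal F'$ is (FU), and the pair $\mathcal F,\mathcal F'$ satisfies (D) and (S).
\end{proposition}

\begin{proof}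
\emph{(FU).} Let $\mathcal A$ be $\mathcal F'$-positive, say $\mathcal A=\mathcal A_\xi$. Since $\mathcal B_\xi\subseteq\mathcal F'$, property (iv) gives a $\mathcal B_\xi$-convergent sequence $(a_i)$ in $\mathcal A$ with union $T_\xi$. Let $B=Q_{\ge k}\setminus(S_\alpha\cup U_{\eta_1}\cup\dots\cup U_{\eta_m})\in\mathcal B$, where now $\eta_1,\dots,\eta_m<\mathfrak c$ are arbitrary. Then
\[
T_\xi\setminus B\subseteq(T_\xi)_{<k}\cup(T_\xi\cap S_\alpha)\cup\bigcup_{r=1}^m(T_\xi\cap U_{\eta_r}),
\]
and this set is finite by thinness, (iii) and (ii). For every $l$ almost all $a_i$ lie in $Q_{\ge l}\setminus S_0$, so Lemma~\ref{lem:union} gives $a_i\subseteq B$ for almost all $i$. Hence $(a_i)$ is $\mathcal F'$-convergent.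

\emph{(D).} Let $A\in\mathcal F$ and let $B\in\mathcal F'$ contain $Q_{\ge k}\setminus(S_\alpha\cup U_{\eta_1}\cup\dots\cup U_{\eta_m})$. The set $B$ is required to avoid only $S_\alpha$, while $A$ contains a tail of the next set, say $(S_{\alpha+1})_{\ge k'}\subseteq A$. Let $n\ge k,k'$ satisfy $f_\alpha(n)<f_{\alpha+1}(n)$, which holds for almost all $n$. The points $(n,f_\alpha(n),j)$, $j\in\omega$, form the dark strip of Figure~\ref{fig:column}. They lie in $S_{\alpha+1}\setminus S_\alpha$ and in $Q_{\ge k'}$, hence in $A\setminus S_\alpha$. Only finitely many of them lie in $U_{\eta_1}\cup\dots\cup U_{\eta_m}$, because $U_{\eta_r}\subseteq L(h_{\eta_r})$ is thin. The others lie in $A\cap B\cap Q_n$, which is therefore infinite.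

\emph{(S).} Let $h=h_\xi$, $A=W_\xi$ and $B=Q\setminus U_\xi$. By (i), for each $\alpha$ the set $S_\alpha\setminus A$ is finite, hence contained in some $Q_{<k}$, and then $(S_\alpha)_{\ge k}\subseteq A$. So $A\in\mathcal F$. Also $B\supseteq Q\setminus(S_0\cup U_\xi)\in\mathcal B$, so $B\in\mathcal F'$. Finally $A\cap L(h)=U_\xi$ is disjoint from $B$.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(1)]
Assume (PC) and $\mathfrak c>\omega_2$. By Propositions~\ref{prop:F} and~\ref{prop:Fprime}, the filters $\mathcal F$ and $\mathcal F'$ are (FU) and satisfy (D) and (S). Proposition~\ref{prop:criterion} gives the conclusion of Theorem~\ref{thm:A}. This proves Theorem~\ref{thm:B}(1), and Theorem~\ref{thm:A} follows because MA implies (PC).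
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Under CH, apply Proposition~\ref{prop:criterion} to the filters of Proposition~\ref{prop:CH}. If $\mathfrak c\ne\omega_2$, then either $\mathfrak c=\omega_1$, which is CH, or $\mathfrak c>\omega_2$, where Theorem~\ref{thm:A} applies under MA. So $\mathrm{MA}+\mathfrak c\ne\omega_2$ implies the conclusion. For $\mathfrak c=\omega_2$, fact (B2) gives a model of $\mathrm{MA}+\mathfrak c=\omega_2$ with two countable Fr\'echet spaces whose product is not M-separable. Fact (B3) gives a model of MA and the version of OCA mentioned there; in it $\mathfrak c=\omega_2$ and no such pair exists.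
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $G,H,E_n$ be as in the conclusion of Theorem~\ref{thm:A}, and let $X=G\sqcup H$ be the topological sum. It is countable and has a base of clopen sets that separate points, so it is Hausdorff and regular. It is Fr\'echet: if $x$ lies in the summand $Y\in\{G,H\}$ and in the closure of $M$, then $x$ is in the closure of $M\cap Y$ because $Y$ is open, and $Y$ is Fr\'echet. The set $G\times H$ is clopen in $X^2$, so $E_n'=E_n\cup\big(X^2\setminus(G\times H)\big)$ is dense in $X^2$. Let $C'_n\in[E'_n]^{<\omega}$ and put $C_n=C'_n\cap(G\times H)\in[E_n]^{<\omega}$. If $\bigcup_nC'_n$ were dense in $X^2$, then its trace $\bigcup_nC_n$ on the open set $G\times H$ would be dense in $G\times H$, which Proposition~\ref{prop:criterion} excludes. So $X^2$ is not M-separable.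
\end{proof}

\begin{thebibliography}{1}

\bibitem{Dow}
Alan Dow, \emph{Not OCA and products of Frechet spaces}, arXiv:2507.01662 (2025).

\end{thebibliography}
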